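# The canonical cover of $G\vee K_t$, and what one twisted edge can do

## 1. A four-cycle joined to a clique, with one twisted edge

Take the four-cycle with vertices $u,v,w,w'$ in cyclic order, so its edges are $uv,\ vw,\ ww',\ w'u$. Join it completely to a clique on $t$ vertices, and color everything with the colors $1,\dots,q$, where $q=k+t$ and $k\in\{2,3\}$. All edges obey the usual rule (the two ends get different colors), with one exception. On the edge $uv$ the rule is twisted: the forbidden pairs $(\varphi(u),\varphi(v))$ are
$$(1,2),\quad (2,1),\quad (a,a)\ \text{ for } a\ge 3 .$$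
So $(1,1)$ and $(2,2)$ are allowed on $uv$, and $(1,2)$, $(2,1)$ are not. Does this twist create or destroy colorings?

Color the clique first. It takes $t$ distinct colors and leaves a set $S$ of exactly $k$ colors for the four-cycle; each $S$ arises from $t!$ colorings of the clique. We must count colorings of the four-cycle from $S$. Without the edge $uv$ the cycle is the path $v,w,w',u$, so we first count proper colorings of that path with prescribed ends.

With $k=2$ the ends always differ: there are $0$ colorings with ends $(\varphi(u),\varphi(v))=(a,a)$ and $1$ with ends $(a,b)$, $a\ne b$. With $k=3$, ends $(a,a)$ allow $2$ colorings, because $w,w'$ carry the two other colors in either order. Ends $(\varphi(u),\varphi(v))=(a,b)$ with third color $s$ allow $3$: we need $w\in\{a,s\}$, $w'\in\{b,s\}$, and not both equal to $s$. So for $k=3$ the path has $3\cdot 2+6\cdot 3=24$ colorings, and the ordinary four-cycle has $6\cdot 3=18$.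

**Case $k=3$.** If $1,2\in S$, the twisted rule forbids $(1,2)$, $(2,1)$ and one pair $(a,a)$, leaving $24-3-3-2=16$ colorings, two fewer than $18$. If $S$ contains exactly one of $1,2$, then only two pairs $(a,a)$ are forbidden, leaving $24-2-2=20$. If $S$ contains neither, we get $24-6=18$. There are $t+1$ sets $S$ of the first kind and $2\binom{t+1}{2}=t(t+1)$ of the second. So
$$\#\text{twisted}-\#\text{ordinary}=t!\bigl[-2(t+1)+2t(t+1)\bigr]=2\,t!\,(t+1)(t-1).$$
The twist loses for $t=0$, ties for $t=1$, and gains for every $t\ge2$.

**Case $k=2$.** If $S=\{1,2\}$, both end pairs of the path are forbidden and $0$ colorings remain instead of $2$. For every other $S$, the pairs still forbidden are some pairs $(a,a)$, which never occur on the path, so $2$ colorings remain as before. Hence the difference is $-2\,t!$: the twist loses for every $t$.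

For comparison, take the five-cycle with $k=3$ and twist one edge in the same way. The path on five vertices has $3\cdot2^4=48$ colorings. Those with equal ends correspond to colorings of the four-cycle, so there are $18$ of them, $6$ per color; the other $30$ are split evenly, $5$ for each ordered pair of distinct colors. The counts are $48-5-5-6=32$ if $1,2\in S$, then $48-6-6=36$ if $S$ contains exactly one of $1,2$, and $48-18=30$ otherwise, which is the ordinary count. Here no $S$ loses anything.

So a local change of rules on a join can raise or lower the number of colorings, and the outcome depends on $G$, on $k$, and on $t$. When is the ordinary rule the worst one for all large $t$, among all ways of twisting all the edges at once?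

## 2. Covers, critical graphs, and the condition (E)

All graphs are finite and simple. $P(G,q)$ is the number of proper colorings of $G$ with colors $1,\dots,q$, and $G\vee F$ is the join: the disjoint union of $G$ and $F$ plus all edges between them. A graph $G$ is *$k$-critical* if $\chi(G)=k$ and $\chi(G')<k$ for every proper subgraph $G'$; for instance, odd cycles are $3$-critical.

**Definition (cover).** A *cover* of a graph $G$ is a pair $\mathcal H=(L,H)$, where $H$ is a graph and $L\colon V(G)\to 2^{V(H)}$ satisfies:

1. the sets $L(v)$, $v\in V(G)$, form a partition of $V(H)$;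
2. each $L(v)$ is a clique in $H$;
3. if $u\ne v$ are nonadjacent in $G$, there are no edges of $H$ between $L(u)$ and $L(v)$;
4. if $uv\in E(G)$, the edges of $H$ between $L(u)$ and $L(v)$ form a matching (possibly empty).

The cover is *$q$-fold* if $|L(v)|=q$ for all $v$. A *proper $\mathcal H$-coloring* is an independent set $I$ of $H$ with $|I|=|V(G)|$, that is, an independent choice of one element from each $L(v)$. Write $N(\mathcal H)$ for the number of these. Colorings of this kind are called DP-colorings, or correspondence colorings.

**Definition (canonical cover).** The *canonical* $q$-fold cover has $L(y)=\{y\}\times[q]$ and $(y,a)\sim(z,a)$ for all edges $yz$ and all $a\in[q]$, with no other edges between different lists. Its colorings are the ordinary ones, so it has $P(G,q)$ of them. Two covers of the same graph are *isomorphic* if some graph isomorphism between their graphs $H$ carries, for each vertex, its list onto its list.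

The twisted rule of Section 1 is a $q$-fold cover whose matching on $uv$ is $(u,1)\sim(v,2)$, $(u,2)\sim(v,1)$, $(u,a)\sim(v,a)$ for $a\ge3$, and which is canonical on all other edges.

The following conjecture comes from Bernshteyn, Kaul, Mudrock and Sharma, "On strongly and robustly critical graphs", arXiv:2408.04538 (2024).

**Conjecture.** Let $G$ be a $k$-critical graph. Then, for all large enough $t$ and for every $(k+t)$-fold cover $\mathcal H$ of $G\vee K_t$, the number of proper $\mathcal H$-colorings of $G\vee K_t$ is at least $P(G\vee K_t,k+t)$.

We prove it, in a sharper form. Let $G$ be a nonempty graph, $n=|V(G)|$, $k\ge\chi(G)$, and consider: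

> (E) for every $e=uv\in E(G)$ there is a proper $k$-coloring $\varphi$ of $G-e$ with $\varphi(u)=\varphi(v)$.

The proper $k$-colorings of $G-e$ with $\varphi(u)\ne\varphi(v)$ are the proper $k$-colorings of $G$, and those with $\varphi(u)=\varphi(v)$ correspond to proper $k$-colorings of $G/e$. So the condition at $e$ is equivalent to $P(G-e,k)>P(G,k)$, and also to $\chi(G/e)\le k$.

**Theorem.** Let $G$ be a nonempty graph and $k\ge\chi(G)$.

1. If (E) holds, there is $t_0=t_0(G,k)$ such that for all $t\ge t_0$ every $(k+t)$-fold cover $\mathcal H$ of $G\vee K_t$ has $N(\mathcal H)\ge P(G\vee K_t,k+t)$, with equality if and only if $\mathcal H$ is isomorphic to the canonical cover.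
2. If (E) fails, then for every $t\ge0$ some $(k+t)$-fold cover of $G\vee K_t$ has $N(\mathcal H)<P(G\vee K_t,k+t)$.

**The conjecture follows.** Let $G$ be $k$-critical and $e=uv\in E(G)$. Then $G-e$ has a $(k-1)$-coloring. In it $u$ and $v$ get the same color, since otherwise it would be a $(k-1)$-coloring of $G$. So (E) holds, and part 1 applies.

Some further cases of (E):

- It holds when $k=\chi(G)$ and $G$ is vertex-critical (deleting any vertex lowers $\chi$): color $G-u-v$ with $k-1$ colors and give $u$ and $v$ one new color.
- It holds for every $G$ when $k\ge\chi(G)+1$: take a $\chi(G)$-coloring and recolor $u,v$ with one new color. This covers the four-cycle with $k=3$.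
- For $k=2$ it holds if and only if every edge is a bridge. If $uv$ is a bridge, we can swap the two colors on one side of $G-uv$. If $uv$ lies on a cycle, that cycle is even, so $G-uv$ contains a path of odd length from $u$ to $v$, and $u,v$ differ in every $2$-coloring. So with $k=2$ the conclusion of part 1 holds for forests, and fails for every $t$ for the four-cycle.

Throughout, $J=G\vee K_t$, $K=V(K_t)$, $q=k+t$. Coloring $K$ first gives
$$P(J,q)=\frac{q!}{k!}\,P(G,k),\tag{1}$$
and $P(G,k)>0$ because $k\ge\chi(G)$. We set $P(\emptyset,i)=1$ for the empty graph. "Colored from lists $\Lambda$" means that one element of $\Lambda(y)\subseteq L(y)$ is chosen for each $y$, independently in $H$. "Greedy" refers to this: a vertex with a list of size $s$ and $j$ previously colored neighbors has at least $s-j$ admissible colors. When matchings are perfect, $\sigma_{yz}\colon L(y)\to L(z)$ is the resulting bijection, $\sigma_{zy}=\sigma_{yz}^{-1}$, and $\sigma_{yz}(d)$ is the *partner* of $d$ at $z$.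

## 3. When (E) fails, one twisted edge beats the canonical cover

This is the case $k=2$ of Section 1 in general form. Let $e=uv$ violate (E): every proper $k$-coloring of $G-e$ has $\varphi(u)\ne\varphi(v)$. So the proper $k$-colorings of $G-e$ are exactly those of $G$, that is, $P(G-e,k)=P(G,k)>0$. Also $k\ge2$, because $G$ has an edge.

Take the canonical $q$-fold cover of $J$, but on $uv$ use $(u,1)\sim(v,2)$, $(u,2)\sim(v,1)$, and $(u,a)\sim(v,a)$ for $a\ge3$. Colorings of $K$ are the injections $c\colon K\to[q]$, of which there are $q!/k!$. Given $c$, every vertex of $G$ has available the $k$-set $S=[q]\setminus c(K)$.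

If $|S\cap\{1,2\}|\le1$, neither twisted edge on $uv$ has both ends available. So the surviving edges on $uv$ forbid only $\varphi(u)=\varphi(v)=a$ for certain $a$. This never occurs in a proper $S$-coloring of $G-e$, so $c$ has $P(G-e,k)=P(G,k)$ extensions.

If $1,2\in S$, the extensions are the proper $S$-colorings of $G-e$ with $(\varphi(u),\varphi(v))\notin\{(1,2),(2,1)\}$. By symmetry of the colors, each of the $k(k-1)$ ordered pairs of distinct colors occurs equally often as $(\varphi(u),\varphi(v))$, and no other pair occurs. So there are $P(G,k)\bigl(1-\frac2{k(k-1)}\bigr)<P(G,k)$ extensions.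

Injections of the second kind exist, since $q-2=k-2+t\ge t$. Summing over $c$ gives $N(\mathcal H)<\frac{q!}{k!}P(G,k)=P(J,q)$. This proves part 2. $\square$

## 4. Bad colorings of the clique, and releasing some of its vertices

Now assume (E), and let $\mathcal H$ be any $q$-fold cover of $J$. The sensible first approach is to color $K$ first. Greedily there are at least $q(q-1)\cdots(q-t+1)=q!/k!$ proper colorings $c$ of $K$, and each leaves at least $q-t=k$ colors at every vertex of $G$. If every $c$ had at least $P(G,k)$ extensions to $G$, then (1) would finish the proof.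

This stops at the last "if". In Section 1 with $k=3$, condition (E) holds, and yet every coloring of the clique that leaves a set $S\ni1,2$ has only $16<18=P(C_4,3)$ extensions. Such colorings exist for all $t$. So a termwise inequality is false; bad colorings must be paid for by other ones.

In the example we can see which ones pay. A bad $S=\{1,2,s\}$ is compensated by sets obtained by exchanging $1$ or $2$ for a color used on the clique. In general there is no common set $S$, because different vertices of $G$ may be left with unrelated lists. But the exchange can be phrased without labels: starting from a bad coloring $c$, uncolor $m$ vertices of $K$, where $m$ is a constant, and count all ways to recolor them together with $G$. Each vertex $y$ that has to be recolored sees two kinds of colors: those left over by $c$ (call them $Q$-colors) and the $m$ colors returned by the uncolored vertices (call them $T$-colors). If the uncolored vertices are chosen at random from a huge clique, we expect these two kinds not to interact, and returned colors coming from different vertices not to interact. The counting problem is then of constant size. Section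 5 solves it: a defect in the $Q$-colors of $G$ always produces, for large $m$, a net gain. Sections 6 to 8 carry out the reduction, including the case where the random choice goes wrong or lists are unexpectedly long.

## 5. Covers that split into $Q$-colors and $T$-colors

In this section $k\ge2$ and (E) holds. Let $m\ge k$, $J_m=G\vee K_m$, and let $X$ be the vertex set of the clique $K_m$.

**Definition ($(Q,T)$-cover).** A *$(Q,T)$-cover* of an induced subgraph $J_m[S']$ is a cover with lists $Q(y)\sqcup T(y)$, $y\in S'$, where $|Q(y)|\ge k$ and $T(y)=\{(y,x):x\in X\}$, such that for adjacent $y,z$: edges between $Q(y)$ and $Q(z)$ form a matching; edges between $T(y)$ and $T(z)$ join only $(y,x)$ and $(z,x)$ with the same label $x$; and there are no edges between $Q(y)$ and $T(z)$.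

The labels are the $m$ elements of $X$; they are only names. For example, the twisted cover of $C_4\vee K_m$ from Section 1 with $k=3$ is a $(Q,T)$-cover: put the colors $1,2,3$ into $Q$, and let the remaining $m$ colors be the $T$-colors. For a set $A$ of vertices, $N(Q[A])$ denotes the number of ways to color $A$ from the $Q$-lists.

**Lemma 1.** Every $(Q,T)$-cover of any $J_m[S']$ has a proper coloring.

*Proof.* Color $\min(k,|S'\cap X|)$ vertices of $S'\cap X$ greedily from their $Q$-lists; each has at most $k-1$ previously colored neighbors and at least $k$ colors. At most $m-k$ vertices of $S'\cap X$ remain; give them $T$-colors with distinct labels. At least $k$ labels are still unused. Choose $k$ of them and color $S'\cap V(G)$ by $T$-colors with these labels, following a proper $k$-coloring of $G$. There are no edges between $Q$- and $T$-colors of different vertices, and $T$-colors with different labels are never joined, so the coloring is proper. $\square$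

**Lemma 2.** There is $m_0=m_0(G,k)\ge k$ such that for $m\ge m_0$ every $(Q,T)$-cover of $J_m$ satisfying

$(\alpha)$ $N(Q[V(G)])<P(G,k)$, or $(\beta)$ $|Q(v_0)|\ge k+1$ for some $v_0\in V(G)$,

has at least $P(J_m,k+m)+1$ proper colorings.

*Proof.* **Step 1: normalization.** The aim is to reduce to a cover whose $T$-part is canonical. Deleting colors and adding edges never increases the number of colorings. So we may add all $T$-edges between equal labels at adjacent vertices. If $(\alpha)$ holds, we delete $Q$-colors until $|Q(y)|=k$ for all $y$ and then complete all $Q$-matchings to perfect ones; both operations can only lower $N(Q[V(G)])$, so $(\alpha)$ is preserved. If $(\alpha)$ does not hold, then $(\beta)$ does, and we delete $Q$-colors until $|Q(v_0)|=k+1$ and all other $Q$-lists have size $k$.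

**Step 2: an exact expansion.** The aim is to compare $N$, the number of colorings, with $P(J_m,k+m)$ term by term. Sort the colorings by the set $X'\cup F$ of vertices colored from $Q$, with $X'\subseteq X$ and $F\subseteq V(G)$, and let $i=|X'|$. The remaining vertices span $K_{m-i}\vee(G-F)$ and are colored canonically with $m$ labels: $m!/i!$ ways on the clique, which leaves $i$ labels, and then $P(G-F,i)$ ways on $G-F$. The two parts do not interact. The canonical $(k+m)$-fold cover splits in the same way, with colors $1,\dots,k$ as $Q$-colors and the other $m$ as $T$-colors. Writing $F$ also for $G[F]$,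
$$N=\sum_{X',F}N(Q[X'\cup F])\,\frac{m!}{i!}\,P(G-F,i),\qquad P(J_m,k+m)=\sum_{X',F}P(K_i\vee F,k)\,\frac{m!}{i!}\,P(G-F,i).\tag{2}$$

Let us see (2) at work on $C_4$ with $k=3$ and the twist on $uv$. Only sets $F\ni u,v$ can contribute to the difference.

- For $i=0$ we need $P(G-F,0)\ne0$, so $F=V(G)$, and the contribution is $(16-18)\,m!=-2\,m!$.
- For $i=1$, $G-F$ must be edgeless, so $F$ misses at most one of $w,w'$. If $F=V(G)$, coloring the vertex of $X'$ by $3$ leaves $0$ colorings instead of $2$, and coloring it by $1$ or $2$ leaves $2$ as before: the change is $-2$. If $F=V(G)\setminus\{w\}$, then $F$ is the path $w',u,v$, with $w'$ determined by $u$ once two colors are left. Color $3$ on $X'$ leaves the pairs $(1,1),(2,2)$ on $uv$, so $2$ colorings as before; color $1$ leaves the set $\{2,3\}$ and forbids only $(3,3)$, so $3$ instead of $2$, and similarly for color $2$: the change is $+2$. The set $V(G)\setminus\{w'\}$ also gives $+2$. In total $+2$ for each of the $m$ sets $X'$, giving $2m\cdot m!$.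
- For $i=2$, each of the $6$ colorings of $X'$ leaves one color $a$ for all of $F$. Since only $uv$ is twisted, this works only for $F=\{u,v\}$ with $a\in\{1,2\}$, so $4$ colorings instead of $0$. With $P(G-F,2)=2$ the contribution is $4\cdot\frac{m!}{2}\cdot2=4\,m!$ for each $X'$, in total $2m(m-1)\,m!$.
- For $i\ge3$ both sides are $0$.

The sum is $m!\,(2m^2-2)$, which agrees with Section 1 for $t=m$. The loss sits at small $i$, where there are few sets $X'$; the gain at $i=k-1$ has a higher power of $m$. We now show that this is always so.

**Step 3: no loss for $i\ge k-1$.** We show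
$$N(Q[X'\cup F])\ge P(K_i\vee F,k)\quad\text{whenever } i=|X'|\ge k-1.\tag{3}$$
For $i=k-1$ the right side is $k!$ if $F$ is edgeless (one color remains for all of $F$), and $0$ otherwise. Greedily there are at least $k(k-1)\cdots2=k!$ colorings of $X'$, and each leaves at least one color at each vertex of $F$; if $F$ is edgeless, each therefore extends. For $i=k$ and $F=\emptyset$ the right side is $k!$, and greedy coloring gives at least $k!$. In all other cases with $i\ge k$ the right side is $0$.

**Step 4: a gain at every $X'$ with $i=k-1$.** We claim:

> (G) For every $X'$ with $|X'|=k-1$ there is $F$ with $P(G-F,k-1)\ge1$ and $N(Q[X'\cup F])\ge P(K_{k-1}\vee F,k)+1$.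

For $v\in V(G)$ let $F_v$ be the color class of $v$ in some proper $k$-coloring of $G$. Then $G-F_v$ is $(k-1)$-colorable, so $P(G-F_v,k-1)\ge1$, and $P(K_{k-1}\vee F_v,k)=k!$.

*If we are in case $(\beta)$*, take $F=F_{v_0}$. Each of the at least $k!$ colorings of $X'$ leaves at least $2$ colors at $v_0$ and at least $1$ at every other vertex of the independent set $F$. So $N(Q[X'\cup F])\ge2\,k!\ge k!+1$.

*If we are in case $(\alpha)$*, suppose (G) fails for $X'$. We show that the $Q$-cover of $G$ is then canonical, contradicting $(\alpha)$. For every $v$, (3) and the failure of (G) give $N(Q[X'\cup F_v])=k!$. There are at least $k!$ colorings of $X'$, each with at least one extension to $F_v$, so each has exactly one. Hence every coloring of $X'$ leaves exactly one color at $v$. This implies: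

> ($*$) If $d\in Q(y)$ and $d'\in Q(y')$, with $y\ne y'$ in $X'$, have a common partner at some $v\in V(G)$, then $d\sim d'$.

Indeed, if $d\not\sim d'$, color $y,y'$ by $d,d'$ and extend greedily to $X'$; this is possible because each vertex has $k$ colors and at most $k-2$ colored neighbors. Since $d$ and $d'$ exclude the same color at $v$, the $k-1$ colored vertices exclude at most $k-2$ colors at $v$, and at least two remain, a contradiction.

Fix $y_1\in X'$ (recall $k\ge2$) and label every $Q(z)$, $z\in X'\cup V(G)$, by $[k]$ through the matching with $Q(y_1)$, so that all matchings at $y_1$ become identities.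

First, the matchings between $X'$ and $V(G)$ are identities. Let $y\in X'\setminus\{y_1\}$, $v\in V(G)$, $a\in[k]$, and let $(y,b)$ be the partner of $(v,a)$ at $y$. Since $(y_1,a)$ also has partner $(v,a)$ at $v$, ($*$) gives $(y_1,a)\sim(y,b)$, so $b=a$.

Second, the matchings inside $X'$ are identities: for $y\ne y'$ in $X'$, the colors $(y,a)$ and $(y',a)$ have the common partner $(v,a)$ at any $v\in V(G)$, so they are adjacent by ($*$).

Third, the matchings inside $G$ are identities, and here (E) enters. Let $uv\in E(G)$. By (E) there is a proper $k$-coloring of $G-uv$ with $u,v$ in the same class $F$. Then $P(G-F,k-1)\ge1$, the graph $G[F]$ has the single edge $uv$, and so $P(K_{k-1}\vee F,k)=0$. Since (G) fails, $N(Q[X'\cup F])=0$. Now take any $a\in[k]$, color $X'$ bijectively by $[k]\setminus\{a\}$ and every vertex of $F$ by $a$. By the first two points the only possible conflict is on $uv$. As there is no proper coloring, there is a conflict, so $(u,a)\sim(v,a)$. This holds for every $a$.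

So the $Q$-cover of $G$ is canonical and $N(Q[V(G)])=P(G,k)$, contradicting $(\alpha)$. This proves (G).

**Step 5: comparing powers of $m$.** By (3), the terms of (2) with $i\ge k-1$ contribute no deficit. By (G), each of the $\binom m{k-1}$ sets $X'$ with $i=k-1$ contributes a surplus of at least $\frac{m!}{(k-1)!}$. For $i\le k-2$ the deficit of a term is at most
$$P(K_i\vee F,k)\,\frac{m!}{i!}\,P(G-F,i)\le k^{i+|F|}\,m!\;k^{n-|F|}\le m!\,k^{n+k}.$$
Hence
$$N-P(J_m,k+m)\ \ge\ m!\Bigl[\tfrac1{(k-1)!}\tbinom m{k-1}-2^nk^{n+k}\sum_{i\le k-2}\tbinom mi\Bigr].$$
In the bracket the first term is a polynomial in $m$ of degree $k-1$ with positive leading coefficient and the second has degree at most $k-2$. So the right side is at least $1$ for all large $m$. $\square$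

## 6. The lists that a coloring of the clique leaves behind

We return to the full cover $\mathcal H$ of $J=G\vee K_t$. Adding edges to the matchings does not increase $N(\mathcal H)$, so for the inequality we assume that all matchings are perfect. The purpose of this section is to measure how far a coloring of $K$ is from the ideal picture.

Let $\Omega$ be the set of proper colorings of $K$ from $\mathcal H$; greedily $|\Omega|\ge q!/k!$. For $c\in\Omega$, $x\in K$ and $y\in V(J)$ let
$$\ell_y(x)=\sigma_{xy}(c(x))\ \text{ if } y\ne x,\qquad \ell_x(x)=c(x).$$
So $\ell_y(x)$ is the color at $y$ that $x$ occupies; this makes sense because vertices of $K$ are adjacent to all others. Since $c$ is proper,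
$$\ell_y(x)\ne c(y)\quad\text{for distinct }x,y\in K.\tag{4}$$
For $d\in L(y)$ let $h_y(d)=|\{x\in K:\ell_y(x)=d\}|$, and let
$$R_c(y)=\{d\in L(y):h_y(d)=0\},\qquad e_c(y)=\sum_d(h_y(d)-1)^+,\qquad M_c(y)=\{x\in K:h_y(\ell_y(x))\ge2\},$$
where $s^+=\max(s,0)$. For $v\in V(G)$, $R_c(v)$ is the list still available once $K$ is colored by $c$. Let $N(G,R_c)$ be the number of colorings of $G$ from these lists. Then
$$N(\mathcal H)=\sum_{c\in\Omega}N(G,R_c).\tag{5}$$
Since $\sum_dh_y(d)=t$, the number of $d$ with $h_y(d)\ge1$ is $t-e_c(y)$. Also $|M_c(y)|=\sum_{h_y(d)\ge2}h_y(d)$, and $h\le2(h-1)$ for $h\ge2$. So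
$$|R_c(y)|=q-t+e_c(y)=k+e_c(y),\qquad |M_c(y)|\le2e_c(y).\tag{6}$$

*Example.* Let $G$ be a single vertex $v$, $K=\{x,x'\}$, $k=1$, $q=3$. Let the matchings $xx'$ and $xv$ be identities and let $(x',i)\sim(v,i+1)$, modulo $3$. The coloring $c(x)=2$, $c(x')=1$ is proper, and both vertices occupy the same color at $v$: $\ell_v(x)=\ell_v(x')=2$. So $h_v(2)=2$, $e_c(v)=1$, $M_c(v)=\{x,x'\}$, and $R_c(v)=\{1,3\}$ has $k+1$ elements.

**Definition.** A coloring $c\in\Omega$ is *bad* if $N(G,R_c)<P(G,k)$. It is *irregular* if it is bad or $|R_c(v)|>k$ for some $v\in V(G)$. Let $I$ be the set of irregular colorings.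

**The case $k=1$.** Then $G$ is edgeless and $P(G,1)=1$. By (6), $N(G,R_c)=\prod_v|R_c(v)|\ge1$, so no $c$ is bad, and $N(\mathcal H)\ge|\Omega|\ge q!=P(J,q)$. Equality implies that all these products are $1$, so there is no irregular $c$.

**The case $k\ge2$: constants.** Depending only on $G$ and $k$, let
$$m=m_0,\quad C=P(J_m,k+m)=\tfrac{(k+m)!}{k!}P(G,k)\ge1,\quad B=\max\{2(n+m),4C\},$$
$$\beta=\frac1{2(2B)^m},\qquad \theta=\frac{\beta}{2(\beta+C)},\qquad \varepsilon=\frac{\theta}{4m(n+m)}.$$
Let $t$ be so large that
$$t\ge m,\qquad \varepsilon t\ge n+m+C+1,\qquad \frac{m(n+m)^2(k+1+m)}{t}\le\frac\theta2.$$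

For irregular $c$ we fix subsets $R'_c(y)\subseteq R_c(y)$, $y\in V(J)$, of size $k$, with one exception: if $c$ is not bad, then $|R_c(v_0)|>k$ for some $v_0\in V(G)$, and for one such $v_0$ we take $|R'_c(v_0)|=k+1$. These will be the $Q$-lists, and the choice is made so that $(\alpha)$ or $(\beta)$ of Lemma 2 holds. Call $y\in V(J)$ *rich* (for $c$) if $e_c(y)\ge\varepsilon t$, and *normal* otherwise. A rich vertex may have many coincidences among the colors $\ell_y(x)$, which spoils the $(Q,T)$ picture at $y$; but by (6) its list is very long, which is an advantage of another kind.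

## 7. Random $m$-sets are generic

**Definition (generic).** For an $m$-set $X\subseteq K$ let $S=V(G)\cup X$ and let $S_0$ be the set of normal vertices of $S$. For irregular $c$, the set $X$ is *generic for $c$* if

- (i) $x\notin M_c(y)$ for all $y\in S_0$, $x\in X$;
- (ii) $\sigma_{yz}(r)\ne\ell_z(x)$ for all adjacent $y,z\in S_0$, $r\in R'_c(y)$, $x\in X$;
- (iii) $\sigma_{yz}(\ell_y(x))\ne\ell_z(x')$ for all adjacent $y,z\in S_0$ and distinct $x,x'\in X$.

Condition (i) will make the $T$-colors of a vertex distinct, (ii) separates $Q$-colors from $T$-colors, and (iii) separates $T$-colors with different labels.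

**Claim 1.** For irregular $c$ and uniformly random $X$, $\Pr(X\text{ is not generic for }c)\le\theta$.

*Proof.* A given set of $j$ vertices of $K$ lies in $X$ with probability at most $(m/t)^j$. We bound the expected number of violations of each kind; the point to watch is whether the vertices involved are distinct, since each distinct vertex of $K$ contributes a factor $m/t$.

**Violations of (i).** For normal $y$, (6) gives $|M_c(y)|\le2\varepsilon t$. If $y\in K$, then $y\notin M_c(y)$: otherwise some $x\ne y$ has $\ell_y(x)=\ell_y(y)=c(y)$, against (4). So a violation $(y,x)$ requires one vertex of $K$ in $X$ if $y\in V(G)$, and two distinct ones if $y\in K$. The expected number is at most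
$$n\cdot2\varepsilon t\cdot\frac mt+t\cdot2\varepsilon t\cdot\frac{m^2}{t^2}=2\varepsilon m(n+m)=\frac\theta2.$$

**Violations of (ii).** If a violation has $x\in M_c(z)$, then (i) fails as well, since $z\in S_0$. So it is enough to count violations with $x\notin M_c(z)$. Given $(y,z,r)$ there is at most one such $x$, because two different $x$ with the same $\ell_z(x)$ both lie in $M_c(z)$. Moreover $x\notin\{y,z\}$:

- if $x=z$, then $\sigma_{yz}(r)=c(z)$, so $r=\sigma_{zy}(c(z))=\ell_y(z)$, contradicting $r\in R_c(y)$;
- if $x=y$, then $\sigma_{yz}(r)=\ell_z(y)=\sigma_{yz}(c(y))$, so $r=c(y)=\ell_y(y)\notin R_c(y)$, a contradiction.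

There are at most $k+1$ choices of $r$ for each $(y,z)$. Splitting the ordered pairs $(y,z)$ by whether none, one or both of $y,z$ lie in $K$, the expected number is at most
$$(k+1)\Bigl[n^2\frac mt+2nt\frac{m^2}{t^2}+t^2\frac{m^3}{t^3}\Bigr]=(k+1)\frac{m(n+m)^2}{t}.$$

**Violations of (iii).** As before, it is enough to count those with $x\notin M_c(y)$ and $x'\notin M_c(z)$, since otherwise (i) fails. Given $(y,z,x)$ there is at most one such $x'$. Moreover $x,x'\notin\{y,z\}$:

- if $x=y$, then $\sigma_{yz}(c(y))=\ell_z(y)$ equals $\ell_z(x')$ with $x'\ne y$, so $x'\in M_c(z)$, which is excluded;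
- if $x=z$, then $\sigma_{yz}(\ell_y(z))=c(z)$ equals $\ell_z(x')$ with $x'\ne z$, contradicting (4);
- if $x'=y$, then $\sigma_{yz}(\ell_y(x))=\ell_z(y)=\sigma_{yz}(c(y))$, so $\ell_y(x)=c(y)$ with $x\ne y$, contradicting (4);
- if $x'=z$, then $\sigma_{yz}(\ell_y(x))=c(z)$, so $\ell_y(x)=\sigma_{zy}(c(z))=\ell_y(z)$ with $x\ne z$, so $x\in M_c(y)$, which is excluded.

There are at most $t$ choices of $x$, and $x,x'$ are distinct and different from $y,z$. The expected number is at most
$$n^2t\,\frac{m^2}{t^2}+2nt^2\,\frac{m^3}{t^3}+t^3\,\frac{m^4}{t^4}=\frac{m^2(n+m)^2}{t}.$$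

If $X$ is not generic, at least one counted violation occurs. So the probability is at most the sum of the three bounds, which is at most $\frac\theta2+\frac{m(n+m)^2(k+1+m)}{t}\le\theta$. $\square$

## 8. Blocks, and the inequality

**Blocks.** Fix an $m$-set $X\subseteq K$. Partition $\Omega$ into *blocks*: $c$ and $c'$ are in the same block if and only if they agree on $K\setminus X$. For a block $b\ni c$ and $y\in S=V(G)\cup X$ let $\Lambda(y)$ be the set of colors in $L(y)$ not adjacent to any $c(z)$, $z\in K\setminus X$; it depends only on $b$. Then $|\Lambda(y)|\ge q-(t-m)=k+m$, and $b$ corresponds to the colorings of $X$ from $\Lambda$. In particular, by the greedy bound, $|b|\ge(k+m)!/k!$. Let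
$$N(b)=\sum_{c'\in b}N(G,R_{c'}),$$
which is the number of colorings of $J[S]\cong J_m$ from $\Lambda$. Every proper coloring of $K\setminus X$ extends to $K$, so the number of blocks is the number of proper colorings of $K\setminus X$, which is at least $q(q-1)\cdots(k+m+1)=q!/(k+m)!$. By (1), $P(J,q)=\frac{q!}{(k+m)!}C$, so by (5)
$$N(\mathcal H)-P(J,q)\ \ge\ \sum_b\bigl(N(b)-C\bigr).\tag{7}$$
So $C$ is the benchmark for one block. The next claim says that a block containing an irregular coloring for which $X$ is generic beats it, by an amount proportional to its size. Proportionality is needed because the gain has to be charged to all irregular colorings in the block.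

**Claim 2.** If $b$ contains an irregular $c$ for which $X$ is generic, then $N(b)-C\ge\beta|b|$.

*Proof.* **Step 1: finding the $(Q,T)$-cover.** For $y\in S$ we have $R_c(y)\subseteq\Lambda(y)$, since colors in $R_c(y)$ are occupied by no vertex of $K$. Let $y\in S_0$. By (i), $h_y(\ell_y(x))=1$ for every $x\in X$. So the colors $\ell_y(x)$, $x\in X$, are distinct. They are not in $R_c(y)$. And they belong to $\Lambda(y)$: a vertex $z\in K\setminus X$ is different from $y$ and occupies $\ell_y(z)\ne\ell_y(x)$ at $y$. Therefore the sublists
$$R'_c(y)\cup\{\ell_y(x):x\in X\}\subseteq\Lambda(y),\qquad y\in S_0,$$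
form, by (ii) and (iii), a $(Q,T)$-cover of $J[S_0]$ with $Q(y)=R'_c(y)$ and $(y,x)=\ell_y(x)$.

We also note that a rich vertex $y\in S$ has $|\Lambda(y)|\ge|R_c(y)|\ge k+\varepsilon t$. So whichever other vertices of $S$ are already colored, $y$ has at least $\varepsilon t-(n+m)\ge C+1$ choices.

**Step 2: $|\Lambda(x)|\le B$ for all $x\in X$.** Then $|b|\le B^m$. It suffices to show $N(b)\ge C+1$, because then $N(b)-C\ge1\ge B^{-m}|b|\ge\beta|b|$.

If $S_0=S$, we have a $(Q,T)$-cover of $J[S]\cong J_m$. If $c$ is bad, the number of colorings of $G$ from $R'_c$ is at most $N(G,R_c)<P(G,k)$, so $(\alpha)$ holds. If $c$ is not bad, then $|R'_c(v_0)|=k+1$ and $(\beta)$ holds. Lemma 2 gives $N(b)\ge P(J_m,k+m)+1=C+1$.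

If $S$ contains rich vertices, color $S_0$ by Lemma 1, then color the rich vertices one by one. Each has at least $C+1$ choices, so $N(b)\ge C+1$.

**Step 3: some list on $X$ is long.** Let $Z=\{x\in X:|\Lambda(x)|>B\}\ne\emptyset$. Color $S_0\setminus Z$ by Lemma 1, applied to the restriction of the $(Q,T)$-cover. Then color the rich vertices outside $Z$, with at least one choice each. Finally color $Z$; each $x\in Z$ has at least $|\Lambda(x)|-(n+m)\ge|\Lambda(x)|/2$ choices, because $|\Lambda(x)|>B\ge2(n+m)$. Thus
$$N(b)\ge\prod_{x\in Z}\frac{|\Lambda(x)|}2 .$$
All factors are at least $1$ and at least one of them is at least $B/2\ge2C$, so $N(b)\ge2C$. Moreover $|b|\le\prod_{x\in X}|\Lambda(x)|\le B^m\prod_{x\in Z}|\Lambda(x)|$, so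
$$N(b)\ge2^{-m}\prod_{x\in Z}|\Lambda(x)|\ge(2B)^{-m}|b|.$$
Hence $N(b)-C\ge\frac12N(b)\ge\frac12(2B)^{-m}|b|=\beta|b|$. $\square$

**Summing over blocks.** For fixed $X$ there are three kinds of blocks.

- A block with an irregular $c$ for which $X$ is generic: by Claim 2, $N(b)-C\ge\beta|b|$, which is at least $\beta$ times the number of such $c$ in $b$.
- A block with irregular colorings, for none of which $X$ is generic: $N(b)-C\ge-C\ge-C\cdot|\{c\in b:c\text{ irregular}\}|$.
- A block without irregular colorings: it has no bad ones, so $N(b)\ge|b|\,P(G,k)\ge\frac{(k+m)!}{k!}P(G,k)=C$.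

With (7),
$$N(\mathcal H)-P(J,q)\ \ge\ \beta\,\bigl|\{c\in I:X\text{ generic for }c\}\bigr|-C\,\bigl|\{c\in I:X\text{ not generic for }c\}\bigr|.$$

**Averaging over $X$.** The left side does not depend on $X$. Averaging over all $m$-sets $X$ and using Claim 1 for each $c\in I$,
$$N(\mathcal H)-P(J,q)\ \ge\ |I|\bigl(\beta(1-\theta)-C\theta\bigr)=|I|\bigl(\beta-\theta(\beta+C)\bigr)=\frac\beta2\,|I|\ \ge\ 0.\tag{8}$$
This proves $N(\mathcal H)\ge P(G\vee K_t,k+t)$ for every cover and all large $t$, and with it the conjecture. $\square$

## 9. Equality forces the canonical cover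

For the equality statement we enlarge $t_0$ so that in addition $t\ge1$ and $q>2k|E(G)|+k$. The canonical cover, and any cover isomorphic to it, has exactly $P(J,q)$ colorings; we prove the converse. First let all matchings be perfect and $N(\mathcal H)=P(J,q)$.

**Step 1: every $c$ is regular.** By (8), or by the remark for $k=1$, no $c\in\Omega$ is irregular. In particular $N(G,R_c)\ge P(G,k)>0$ for all $c$. With $|\Omega|\ge q!/k!$, (5) and (1), equality forces $|\Omega|=q!/k!$ and $N(G,R_c)=P(G,k)$ for all $c\in\Omega$.

**Step 2: common partners are adjacent.** The aim is a global version of ($*$): if $x\ne x'$ are in $K$, $z\in V(J)\setminus\{x,x'\}$, and $d\in L(x)$, $d'\in L(x')$ have a common partner at $z$, then $d\sim d'$. Suppose $d\not\sim d'$.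

If $z\in V(G)$, extend $d,d'$ greedily to some $c\in\Omega$. As $x$ and $x'$ occupy the same color at $z$, we get $|R_c(z)|\ge q-(t-1)=k+1$, so $c$ is irregular, contradicting Step 1.

If $z\in K$, color $K$ greedily in an order starting with $x,x',z$. There are $q(q-1)$ choices for the first two vertices, one of which is the pair $d,d'$. After every choice there are at least $q-2$ colors for $z$, and after $d,d'$ at least $q-1$. Each later vertex has at least as many choices as in the product $q(q-1)\cdots(q-t+1)$, and the factors of this product are positive. So $|\Omega|>q!/k!$, contradicting Step 1.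

**Step 3: all matchings at $K$ become identities.** Fix $x_1\in K$ and label each $L(z)$ by $[q]$ via the matching with $L(x_1)$. Let $x\in K\setminus\{x_1\}$, $z\ne x,x_1$, $a\in[q]$, and let $(x,b)$ be the partner of $(z,a)$ at $x$. Since $(x_1,a)$ also has partner $(z,a)$ at $z$, Step 2 gives $(x_1,a)\sim(x,b)$, so $b=a$. Hence all matchings at vertices of $K$ are identities.

**Step 4: all matchings inside $G$ are identities.** Suppose $\sigma_{uv}(a)\ne a$ for some $uv\in E(G)$; we use (E) to find one coloring too many. Choose greedily a set $S\ni a$ with $|S|=k$ such that, identifying colors with labels, $\sigma_{ww'}(s)\ne s'$ for all edges $ww'$ of $G$, in both orientations, and all distinct $s,s'\in S$. Each chosen $s$ excludes the at most $2|E(G)|$ labels $\sigma_{ww'}(s)$, and this also handles the condition $\sigma_{ww'}(s')\neq s$, which says $s'\ne\sigma_{w'w}(s)$. So before each choice at most $(k-1)(2|E(G)|+1)<q$ labels are excluded or used, and the choice is possible.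

Let $c$ color $K$ bijectively by $[q]\setminus S$. By Step 3, $c\in\Omega$ and $R_c(w)=S$ for all $w\in V(G)$. By the choice of $S$, the residual cover of $G$ has only edges $(w,s)(w',s)$ between different lists, so it is a subgraph of the canonical one, and it lacks the edge $(u,a)(v,a)$. All $P(G,k)$ proper $S$-colorings of $G$ are colorings of it. By (E) and symmetry of colors there is also a proper $S$-coloring of $G-uv$ with $u,v$ both colored $a$, and this is a further coloring of the residual cover. So $N(G,R_c)>P(G,k)$, contradicting Step 1.

Hence $\mathcal H$ is isomorphic to the canonical cover.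

**Step 5: covers with imperfect matchings.** Suppose $N(\mathcal H)=P(J,q)$ and some matching of $\mathcal H$ is not perfect. Extend $\mathcal H$ to a cover $\hat{\mathcal H}$ with perfect matchings. Then $P(J,q)\le N(\hat{\mathcal H})\le N(\mathcal H)=P(J,q)$, so $\hat{\mathcal H}$ is canonical after relabeling, and $\mathcal H$ lacks some edge $(y,a)(z,a)$ of it. All ordinary proper $q$-colorings of $J$ are colorings of $\mathcal H$. A proper $q$-coloring of $J-yz$ with $y,z$ both colored $a$ is one more, and by symmetry of colors it is enough to find one in which $y$ and $z$ have the same color: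

- if $yz\in E(G)$, use (E) with $k$ colors on $G$, and $t$ further colors on $K$;
- if $y\in K$ and $z\in V(G)$, color $K$ with $t$ colors, give $z$ the color of $y$, and color $G-z$ with the other $k$ colors;
- if $y,z\in K$, use $t-1$ colors on $K$, with $y$ and $z$ alike, and color $G$ from the remaining $k+1$.

So $N(\mathcal H)>P(J,q)$, a contradiction. This completes the proof of part 1, and of the Theorem. $\blacksquare$
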